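# Volume of normal conformal metrics on $\mathbb R^n$ with $Q$-curvature at most $(n-1)!$

## 1. Radial solutions: averaging over spheres

Let $n\ge4$ be even and let $u,Q$ be smooth functions on $\mathbb R^n$ with
$$(-\Delta)^{\frac n2}u=Q\,e^{nu}\quad\text{on }\mathbb R^n. \tag{1}$$
Geometrically, $Q$ is the $Q$-curvature of the conformal metric $e^{2u}|\mathrm dx|^2$, whose volume is $V:=\int_{\mathbb R^n}e^{nu}\,dx\in(0,\infty]$. Write $|\mathbb S^n|$ for the volume of the unit $n$-sphere. The round sphere minus a point, seen in stereographic coordinates, is such a metric with $Q\equiv(n-1)!$ (checked below). We ask: if $Q$ nowhere exceeds the value $(n-1)!$ of the round sphere, is the volume at least that of the round sphere?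

As it stands the answer is no. Take $u=C-|x|^2$ and $Q\equiv0$. Since $n/2\ge2$, equation (1) holds, and $V=e^{nC}(\pi/n)^{n/2}$ can be any positive number. One must exclude such polynomial parts of $u$.

**Definition (normal solution).** Suppose $Qe^{nu}\in L^1(\mathbb R^n)$. Then $u$ is *normal* if, for some constant $C$,
$$u(x)=c_n\int_{\mathbb R^n}\log\frac{|y|}{|x-y|}\,Q(y)e^{nu(y)}\,dy+C,\qquad c_n:=\frac{2}{(n-1)!\,|\mathbb S^n|}. \tag{2}$$

In the example $u=C-|x|^2$, $Q\equiv0$, formula (2) would force $u$ to be constant, so this $u$ is not normal. The question is now as follows. Let $u$ be normal with $Q\le(n-1)!$. Is $V\ge|\mathbb S^n|$, with equality if and only if $Q\equiv(n-1)!$? This is posed as a conjecture in Mingxiang Li, Juncheng Wei, "Higher order Bol's inequality and its applications", arXiv:2308.11388 (2023). We shall see that the answer is yes.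

We only use (2), which makes sense in every dimension. So from now on $n\ge3$ is any integer, $u,Q\in C^\infty(\mathbb R^n)$, $Qe^{nu}\in L^1$, $Q\le(n-1)!$, and (2) holds. If $V=\infty$, the inequality is strict, and $Q\not\equiv(n-1)!$ because $Qe^{nu}\in L^1$. So assume $V<\infty$ as well. Put $\kappa:=c_n(n-1)!=2/|\mathbb S^n|$ and
$$f=c_nQe^{nu},\qquad b=\kappa e^{nu},\qquad \nu=b-f=c_n\big((n-1)!-Q\big)e^{nu}\ge0,\qquad m=\int b=\frac{2V}{|\mathbb S^n|}.$$
All three densities are smooth and in $L^1$, and $u(x)=\int\log\frac{|y|}{|x-y|}f(y)\,dy+C$. In this language we want: $m\ge2$, with equality iff $\nu\equiv0$. Let $\omega=|B_1|$, so $|\partial B_r|=n\omega r^{n-1}$.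

**Derivatives of $u$.** We claim that for every $x$
$$-\Delta u(x)=(n-2)\int\frac{f(y)}{|x-y|^2}\,dy,\qquad \nabla u(x)=-\int\frac{x-y}{|x-y|^2}f(y)\,dy. \tag{3}$$
Recall that for $n\ge3$, in the sense of distributions, $\nabla\log|x|=\frac{x}{|x|^2}$ and $\Delta\log|x|=\operatorname{div}\frac{x}{|x|^2}=\frac{n-2}{|x|^2}$. Away from $0$ this is calculus, and the boundary terms on $\partial B_\varepsilon$ are $O(\varepsilon^{n-1}(\varepsilon^{-1}+|\log\varepsilon|))\to0$. Let $\varphi\in C_c^\infty(B_\rho)$. For $x\in B_\rho$ and $|y|\ge2\rho$ we have $\frac12\le\frac{|x-y|}{|y|}\le\frac32$, so $\log\frac{|y|}{|x-y|}$ is bounded. For $|y|<2\rho$ the function $f$ is bounded and the logarithms are locally integrable. Hence Fubini applies, and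
$$\int u\,\Delta\varphi=\int f(y)\int\log\frac1{|x-y|}\,\Delta\varphi(x)\,dx\,dy=-(n-2)\int\varphi(x)\int\frac{f(y)}{|x-y|^2}\,dy\,dx;$$
the terms with $\log|y|$ and $C$ vanish because $\int\Delta\varphi=0$. The gradient is treated in the same way. So (3) holds in distributions. The right sides are continuous on $B_\rho$: the part of $f$ in $B_{2\rho}$ is bounded with compact support and is convolved with a locally integrable kernel, and the part outside is handled by dominated convergence. As $u$ is smooth, (3) holds pointwise. We used only that $f\in L^1$ is locally bounded.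

**Lemma 1.** For $r,\rho>0$, $r\ne\rho$, and $|y|=\rho$, let $A(r,\rho)$ be the average of $\frac{x\cdot(x-y)}{|x-y|^2}$ over $|x|=r$ (by rotation invariance it depends only on $r,\rho$). Then
$$(n-2)\int_{B_r}\frac{dx}{|x-y|^2}=\frac{n\omega r^{n-1}}{r}\,A(r,|y|), \tag{4}$$
$$A(r,\rho)>0,\qquad A(r,\rho)+A(\rho,r)=1,\qquad\text{so } 0<A<1. \tag{5}$$
Consequently, for every nonnegative $\beta\in L^1(\mathbb R^n)$,
$$\iint\beta(x)\beta(y)\,A(|x|,|y|)\,dx\,dy=\tfrac12\Big(\int\beta\Big)^2. \tag{6}$$

*Proof.* Since $\operatorname{div}_x\frac{x-y}{|x-y|^2}=\frac{n-2}{|x-y|^2}$, the divergence theorem in $B_r$ gives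
$$(n-2)\int_{B_r}\frac{dx}{|x-y|^2}=\int_{\partial B_r}\frac xr\cdot\frac{x-y}{|x-y|^2}\,dS,$$
which is (4). If $|y|<r$, first remove $B_\varepsilon(y)$; the flux through its boundary is $O(\varepsilon^{n-2})\to0$. The left side of (4) is positive, so $A>0$. Now let $x$ and $y$ be independent and uniform on the spheres of radii $r$ and $\rho$. Then $A(r,\rho)+A(\rho,r)$ is the average of
$$\frac{x\cdot(x-y)+y\cdot(y-x)}{|x-y|^2}=1 .$$
Finally, the integrand in (6) is nonnegative and defined off the null set where $|x|=|y|$ or $xy$ has a zero factor. Exchanging the names of $x$ and $y$ and taking half the sum gives (6). $\square$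

As an example, let $n=4$. From $x\cdot(x-y)=\frac12(|x-y|^2+|x|^2-|y|^2)$, and since $|x|^{-2}$ is harmonic off $0$ with spherical average $\max(r,\rho)^{-2}$, we get $A(r,\rho)=1-\frac{\rho^2}{2r^2}$ for $r>\rho$ and $A(r,\rho)=\frac{r^2}{2\rho^2}$ for $r<\rho$. The sum $A(r,\rho)+A(\rho,r)$ is indeed $1$.

**Proposition 1 (radial case).** If, in addition, $u$ is radial about the origin and $V<\infty$, then
$$m=\tfrac12m^2-\iint b(x)\,\nu(y)\,A(|x|,|y|)\,dx\,dy .$$
Hence $m\ge2$, with equality if and only if $\nu\equiv0$.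

*Proof.* Take the scalar product of $\nabla u$ in (3) with $x$ and average over $|x|=r$. Fubini is allowed, because $\int_{|x|=r}|x-y|^{-1}dS$ is bounded uniformly in $y$. As $u$ is radial,
$$r\,u'(r)=-\int f(y)\,A(r,|y|)\,dy=-E(r)+F(r),\qquad E=\int b(y)A(r,|y|)\,dy,\quad F=\int\nu(y)A(r,|y|)\,dy .$$
Both $E,F$ lie between $0$ and a constant. Since $\nabla b=nb\nabla u$, integration by parts over $B_R$ gives
$$\int_{B_R}b\,(-E+F)\,dx=\frac1n\int_{B_R}x\cdot\nabla b\,dx=\omega R^n\,b(R)-\int_{B_R}b\,dx .$$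
Because $\int_0^\infty R^{n-1}b(R)\,dR<\infty$, there are $R_j\to\infty$ with $R_j^nb(R_j)\to0$; otherwise $R^{n-1}b(R)\ge c/R$ for large $R$. Letting $R=R_j\to\infty$ gives $m=\int bE-\int bF$, and $\int bE=\frac12m^2$ by (6). This is the identity. As $\nu\ge0$, $A>0$ and $b>0$, the double integral is nonnegative and vanishes iff $\nu\equiv0$. So $m\le\frac12m^2$ with equality iff $\nu\equiv 0$, and $m>0$. $\square$

**Example (the round sphere).** Let $u_0=\log\frac2{1+|x|^2}$. Stereographic projection $x\mapsto\xi=\big(\frac{2x}{1+|x|^2},\frac{|x|^2-1}{1+|x|^2}\big)$ has Jacobian $e^{nu_0}$, so $V=|\mathbb S^n|$ and $\int\kappa e^{nu_0}=2$. A direct computation of $2-2\,\xi\cdot\eta$ gives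
$$|\xi-\eta|^2=\frac{4|x-y|^2}{(1+|x|^2)(1+|y|^2)},\quad\text{i.e.}\quad \log\frac1{|x-y|}=\log\frac1{|\xi-\eta|}-\frac12\log\frac{1+|x|^2}2-\frac12\log\frac{1+|y|^2}2 .$$
Integrate against $\kappa e^{nu_0(y)}dy=\kappa\,d\eta$, of total mass $2$. The first term gives a constant by rotation invariance of the sphere, the second gives $u_0(x)$, and the third gives a constant. Since $\int\log|y|\,\kappa e^{nu_0(y)}dy$ is finite, $u_0$ satisfies (2) with $Q\equiv(n-1)!$. Here $m=2$, in agreement with Proposition 1.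

For even $n$ it also satisfies (1), for the following reason.

**Fact 1.** For even $n\ge4$, $(-\Delta)^{n/2}\,c_n\log\frac1{|x|}=\delta_0$. Hence (2) implies (1).

To check the constant: $-\Delta\log\frac1{|x|}=(n-2)|x|^{-2}$; next, $-\Delta|x|^{-2k}=2k(n-2-2k)|x|^{-2k-2}$ for $2k<n-2$ (no mass at $0$, since the flux of the gradient through $\partial B_\varepsilon$ is $O(\varepsilon^{n-2-2k})$); and $-\Delta|x|^{2-n}=(n-2)n\omega\,\delta_0$. The product of the constants is
$$(n-2)\prod_{k=1}^{n/2-2}2k(n-2-2k)\,\cdot(n-2)\,n\omega=2^{n-2}\big((\tfrac n2-1)!\big)^2\,n\omega=2^{n-1}\,\Gamma(\tfrac n2)\,\pi^{n/2},$$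
using $n\omega=2\pi^{n/2}/\Gamma(\frac n2)$. By the duplication formula $(n-1)!=2^{n-1}\Gamma(\frac n2)\Gamma(\frac{n+1}2)\pi^{-1/2}$ and $|\mathbb S^n|=2\pi^{(n+1)/2}/\Gamma(\frac{n+1}2)$, this equals $\frac12(n-1)!\,|\mathbb S^n|=1/c_n$. Testing (2) against $(-\Delta)^{n/2}\varphi$ with Fubini as above gives (1) in distributions, hence pointwise.

## 2. Non-radial solutions: from spheres to level sets

Here is what we want without symmetry.

**Theorem 1.** Let $n\ge3$ be an integer (in particular any even $n\ge4$). Let $u,Q\in C^\infty(\mathbb R^n)$ with $Qe^{nu}\in L^1$, $Q\le(n-1)!$, and suppose $u$ satisfies (2). Then $V\ge|\mathbb S^n|$, with equality if and only if $Q\equiv(n-1)!$.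

What changes when $u$ is not radial? Two repairs of Proposition 1 suggest themselves.

The first is to multiply (3) by $x\,b(x)$ and integrate without averaging. Formally the contribution of $\nu$ becomes $\iint b(x)\nu(y)\frac{x\cdot(x-y)}{|x-y|^2}\,dx\,dy$. But for a unit vector $e$, $x=e$ and $y=(1+\delta)e$, the kernel equals $-1/\delta$, so $\nu\ge0$ alone does not determine the sign of this term. In Proposition 1 the kernel became positive only after averaging over $|x|=r$, and $b(x)$ could be taken out of the average because it was constant on that sphere. Moving the origin changes nothing: the same configuration, translated, gives the same value.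

The second is to average $u$ itself. Let $\bar u(r)$ be its mean over $|x|=r$ and $\beta=\kappa e^{n\bar u}$. As before, $r\bar u'=-\int f(y)A(r,|y|)\,dy$. By Jensen's inequality $\beta$ is at most the spherical mean $\bar b$ of $b$, so $\beta\in L^1$, and the integration by parts of Proposition 1 gives
$$\int\beta=\iint\beta(x)f(y)A(|x|,|y|)\,dx\,dy\le\iint\beta(x)b(y)A(|x|,|y|)\,dx\,dy .$$
Using $\beta\le\bar b$ on the right we get $\int\beta\le\frac12m^2$, but on the left we have $\int\beta$ and not $m$, and Jensen says $\int\beta\le m$: the wrong direction. Using $A\le1$ instead and dividing by $\int\beta>0$ gives $m\ge1$, that is $V\ge\frac12|\mathbb S^n|$. Half the bound is lost, and this happens at Jensen's inequality.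

Both attempts fail because $b$ is not constant on spheres. But $b$ is always constant on level sets of $u$. By (4), the positivity of $A$ was the positivity of the kernel in $-\Delta u=(n-2)\int|x-y|^{-2}(b-\nu)(y)\,dy$, integrated over a ball. That kernel is positive pointwise, so we may integrate $-\Delta u$ over $\{u>t\}$, whatever its shape, and still discard $\nu$. The set $\{u>t\}$ is no longer a ball, and this enters in two places. The double integral of the kernel over $\{u>t\}$ against $b$ must be compared with its radial counterpart, and this is Riesz' inequality. The flux $\int_{\{u=t\}}|\nabla u|$ must be related to the rate at which $|\{u>t\}|$ changes, and this is the coarea formula with the isoperimetric inequality. Both comparisons turn out to go in the direction we need, and after them only a radial density remains, for which (6) is available. This is a Talenti-type argument, applied to $-\Delta u$.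

## 3. Distribution function and rearrangement

**Level sets.** Let $\Omega_t=\{u>t\}$ and $a(t)=|\Omega_t|$. By Chebyshev $a(t)\le e^{-nt}V<\infty$ for all $t\in\mathbb R$; in particular $\inf u=-\infty$. The function $a$ is nonincreasing. It is right-continuous because $\Omega_t=\bigcup_{s>t}\Omega_s$. Also $a(t)\to0$ as $t\to\infty$ (the $\Omega_t$ have finite measure and decrease to $\emptyset$) and $a(t)\to\infty$ as $t\to-\infty$. Since $u$ is continuous, $a(t)>0$ iff $t<\sup u$. Define $r_t$ by $\omega r_t^n=a(t)$.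

**Definition (rearrangement).** For $\sigma>0$ let $u^\#(\sigma)=\sup\{t:a(t)>\sigma\}\in\mathbb R$, and put $u^*(x)=u^\#(\omega|x|^n)$, $b^*=\kappa e^{nu^*}$.

We have
$$u^\#(\sigma)>t\iff a(t)>\sigma. \tag{7}$$
Indeed, if $a(t)>\sigma$, then $a(t+\varepsilon)>\sigma$ for some $\varepsilon>0$ by right-continuity, so $u^\#(\sigma)\ge t+\varepsilon$. Conversely, if $u^\#(\sigma)>t$, some $t'>t$ has $a(t')>\sigma$, and $a(t)\ge a(t')$. By (7), $\{u^*>t\}$ is, up to the origin, the ball $B_{r_t}$, which has the same measure as $\Omega_t$. So $b^*$ is the symmetric decreasing rearrangement of $b$, and $\int b^*=\int b=m$.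

Two small examples. On the line, the rearrangement of $1_{[0,1]\cup[2,4]}$ is $1_{(-3/2,3/2)}$. For $u=u_0(\cdot-p)$ we have $r_t^2=2e^{-t}-1$ for $t<\log2$, and $u^*=u_0$.

**Facts used.** These are textbook theorems.

- **Fact 2 (Riesz; Lieb–Loss, *Analysis*, Thm 3.7).** For nonnegative $g,h$ vanishing at infinity, $\iint g(x)|x-y|^{-2}h(y)\,dx\,dy\le\iint g^*(x)|x-y|^{-2}h^*(y)\,dx\,dy$. Equality case (Thm 3.9): the kernel is strictly symmetric decreasing, so if both sides are equal and finite, with $g,h\not\equiv0$, then for some $x_0$ we have $g=g^*(\cdot-x_0)$ and $h=h^*(\cdot-x_0)$ a.e.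
- **Fact 3 (coarea).** $\int\psi\,|\nabla u|\,dx=\int_{\mathbb R}\int_{\{u=\tau\}}\psi\,d\mathcal H^{n-1}\,d\tau$ for Borel $\psi\ge0$.
- **Fact 4 (Sard).** Almost every $t$ is a regular value of the smooth function $u$.
- **Fact 5 (isoperimetric inequality).** A set with measure $\omega r^n$ and finite perimeter has perimeter at least $n\omega r^{n-1}$.
- **Fact 6 (monotone functions).** $a$ is differentiable a.e. If $\lambda$ is the measure with $\lambda((t,s])=a(t)-a(s)$, the absolutely continuous part of $\lambda$ is $-a'(t)\,dt$.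

**Two functionals.** For $r>0$ and $t\in\mathbb R$ set
$$I(r)=(n-2)\int_{B_r}\int\frac{b^*(y)}{|x-y|^2}\,dy\,dx,\qquad N(t)=(n-2)\int_{\Omega_t}\int\frac{\nu(y)}{|x-y|^2}\,dy\,dx .$$
Both are finite, because
$$\int_\Omega\frac{dx}{|x-y|^2}\le\int_{B_\rho}\frac{dx}{|x|^2}=\frac{n\omega\rho^{n-2}}{n-2}\qquad\text{if }|\Omega|=\omega\rho^n. \tag{8}$$
To see (8), translate so that $y=0$. The sets $\Omega\setminus B_\rho$ and $B_\rho\setminus\Omega$ have equal measure, and $|x|^{-2}\le\rho^{-2}$ on the first, $\ge\rho^{-2}$ on the second.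

## 4. Proof that $m\le\frac12m^2$

**Step 1: bound the flux of $\nabla u$ through a level set.** This step replaces the computation of $ru'(r)$. We show that for a.e. $t<\sup u$
$$P(t):=\int_{\{u=t\}}|\nabla u|\,d\mathcal H^{n-1}\le I(r_t)-N(t). \tag{9}$$
Since $\Omega_t$ may be unbounded, we do not apply the divergence theorem directly but test with a truncation. Let $t<s$ and $T=\min((u-t)_+,s-t)$. Let $\eta_R(x)=\eta(x/R)$ with $\eta$ smooth, radially nonincreasing, $0\le\eta\le1$, $\eta=1$ on $B_1$ and $\eta=0$ off $B_2$, so $|\Delta\eta_R|\le CR^{-2}$. Let $G(\tau)=\int_t^\tau\min(\sigma-t,s-t)\,d\sigma$ for $\tau>t$ and $G=0$ for $\tau\le t$. Then $G\in C^1$ and $T\nabla u=\nabla(G(u))$. The function $T\eta_R$ is Lipschitz with compact support, and $\nabla T=1_{\{t<u<s\}}\nabla u$ a.e. Hence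
$$\int(-\Delta u)\,T\eta_R=\int\nabla u\cdot\nabla(T\eta_R)=\int_{\{t<u<s\}}|\nabla u|^2\eta_R+\int\nabla(G(u))\cdot\nabla\eta_R=\int_{\{t<u<s\}}|\nabla u|^2\eta_R-\int G(u)\,\Delta\eta_R .$$
Let $R\to\infty$. We have $0\le G(u)\le(s-t)(u-t)_+\le(s-t)e^{n(u-t)}\in L^1$, so the last term is $O(R^{-2})$. The first term on the right converges by monotone convergence. On the left, $|\Delta u|\,T$ is integrable, since by (3), $0\le T\le(s-t)1_{\Omega_t}$ and (8)
$$\int|\Delta u|\,T\le(n-2)(s-t)\,\|f\|_1\,\sup_y\int_{\Omega_t}\frac{dx}{|x-y|^2}<\infty .$$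
Therefore
$$\int_{\{t<u<s\}}|\nabla u|^2=\int(-\Delta u)\,T=(n-2)\iint\frac{T(x)\,(b-\nu)(y)}{|x-y|^2}\,dy\,dx .$$
Insert $T\le(s-t)1_{\Omega_t}$ in the part with $b$ and $T\ge(s-t)1_{\Omega_s}$ in the part with $\nu$:
$$\frac1{s-t}\int_{\{t<u<s\}}|\nabla u|^2\le J(t)-N(s),\qquad J(t):=(n-2)\iint\frac{1_{\Omega_t}(x)\,b(y)}{|x-y|^2}\,dx\,dy . \tag{10}$$
By Riesz' inequality $J(t)\le(n-2)\iint1_{B_{r_t}}(x)|x-y|^{-2}b^*(y)\,dx\,dy=I(r_t)$. By the coarea formula with $\psi=1_{\{t<u<s\}}|\nabla u|$ the left side of (10) is $\frac1{s-t}\int_t^sP(\tau)\,d\tau$. So $P$ is locally integrable, and for a.e. $t$ this quotient tends to $P(t)$ as $s\downarrow t$. Since $\Omega_s\uparrow\Omega_t$ as $s\downarrow t$, monotone convergence gives $N(s)\to N(t)$. Thus $P(t)\le J(t)-N(t)\le I(r_t)-N(t)$ for a.e. $t<\sup u$.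

**Step 2: turn the flux bound into a differential inequality for $a$.** We show that for a.e. $t<\sup u$
$$(n\omega r_t^{n-1})^2\le\big(I(r_t)-N(t)\big)\,(-a'(t)). \tag{11}$$
By the coarea formula with $\psi=|\nabla u|^{-1}1_{\{t<u<s,\ \nabla u\ne0\}}$, and since a.e. level is regular,
$$a(t)-a(s)\ge\big|\{t<u<s,\ \nabla u\ne0\}\big|=\int_t^s\int_{\{u=\tau\}}\frac{d\mathcal H^{n-1}}{|\nabla u|}\,d\tau .$$
Dividing by $s-t$ and letting $s\downarrow t$, we get $-a'(t)\ge\int_{\{u=t\}}|\nabla u|^{-1}d\mathcal H^{n-1}$ for a.e. $t$. By Cauchy–Schwarz, for a.e. $t<\sup u$,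
$$\mathcal H^{n-1}(\{u=t\})^2\le P(t)\int_{\{u=t\}}\frac{d\mathcal H^{n-1}}{|\nabla u|}\le P(t)\,(-a'(t))<\infty .$$
For regular $t$ the open set $\Omega_t$ has the smooth boundary $\{u=t\}$, so its perimeter is $\mathcal H^{n-1}(\{u=t\})$, which is finite; also $|\Omega_t|=\omega r_t^n<\infty$. Fact 5 gives $\mathcal H^{n-1}(\{u=t\})\ge n\omega r_t^{n-1}$. Combine with (9).

As a check, take $u=u_0$, where $\nu=0$. Then $r_t^2=2e^{-t}-1$ and $-a'(t)=\frac n2\omega r_t^{n-2}(1+r_t^2)$. By (4) and the formula for $ru'$ in Proposition 1, $I(r)=n\omega r^{n-2}\cdot(-ru_0'(r))=n\omega r^{n-2}\frac{2r^2}{1+r^2}$. The product is $n^2\omega^2r_t^{2n-2}$, so (11) is an equality.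

**Step 3: integrate in $t$ and pass to the rearranged density.** This step plays the role of multiplying by $b$ and integrating over space. For $\sigma=\omega r^n>0$ put
$$\Phi(\sigma)=\frac{r\,I(r)}{n\omega r^{n-1}}\ge0 ,$$
a continuous function. Drop $N\ge0$ in (11) and multiply by $\kappa e^{nt}\,r_t/(n\omega r_t^{n-1})$. Since $n\omega r_t^{n-1}\,r_t=n\,a(t)$,
$$\kappa\,n\,e^{nt}a(t)\le\kappa\,e^{nt}\,\Phi(a(t))\,(-a'(t))\qquad\text{for a.e. }t<\sup u. \tag{12}$$
The left side integrates to
$$\int_{\mathbb R}\kappa\,n\,e^{nt}a(t)\,dt=\kappa\int_{\mathbb R^n}\int_{-\infty}^{u(x)}ne^{nt}\,dt\,dx=\kappa\int e^{nu}=m. \tag{13}$$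
For the right side we claim
$$\int_{-\infty}^{\sup u}\kappa e^{nt}\Phi(a(t))(-a'(t))\,dt\le\int_0^\infty\kappa e^{nu^\#(\sigma)}\Phi(\sigma)\,d\sigma=\int_{\mathbb R^n}b^*(x)\,\Phi(\omega|x|^n)\,dx. \tag{14}$$
The inequality is the substitution $\sigma=a(t)$, done with care, because $a$ may have jumps, flat pieces and a singular part. The last equality holds because $x\mapsto\omega|x|^n$ pushes Lebesgue measure on $\mathbb R^n$ forward to Lebesgue measure on $(0,\infty)$.

Let $\lambda$ be as in Fact 6. By (7), $\{\sigma>0:t<u^\#(\sigma)\le s\}=\{\sigma>0:a(s)\le\sigma<a(t)\}$, which has length $a(t)-a(s)$. So $\lambda$ is the push-forward of Lebesgue measure on $(0,\infty)$ under $u^\#$. Let $D$ be the set of $t$ at which $a$ is differentiable with $a'(t)<0$. The measure $-a'(t)\,dt$ lives on $D$ and is at most $\lambda$, hence at most $\lambda$ restricted to $D$. If $u^\#(\sigma)=t\in D$, then (7) gives $a(t)\le\sigma$ and $\sigma<a(t')$ for all $t'<t$. Since $a$ is continuous at $t$, it follows that $\sigma=a(t)$.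 Now set $h(t)=\kappa e^{nt}\Phi(a(t))$ for $t<\sup u$ and $h=0$ for $t\ge\sup u$. Then
$$\int h\,(-a')\,dt\le\int_Dh\,d\lambda=\int_{\{\sigma:\,u^\#(\sigma)\in D\}}h(u^\#(\sigma))\,d\sigma\le\int_0^\infty\kappa e^{nu^\#(\sigma)}\Phi(\sigma)\,d\sigma ,$$
because $h(u^\#(\sigma))=\kappa e^{nu^\#(\sigma)}\Phi(\sigma)$ whenever $u^\#(\sigma)\in D$ (there $a(u^\#(\sigma))=\sigma>0$, so $u^\#(\sigma)<\sup u$). This is (14).

**Step 4: evaluate the radial double integral.** Everything now concerns the radial density $b^*$, so Lemma 1 applies. Integrating (4) against $b^*(y)$ gives $I(r)=\frac{n\omega r^{n-1}}r\int b^*(y)A(r,|y|)\,dy$, that is,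
$$\Phi(\omega r^n)=\int b^*(y)\,A(r,|y|)\,dy .$$
By (6) with $\beta=b^*$,
$$\int b^*(x)\,\Phi(\omega|x|^n)\,dx=\iint b^*(x)b^*(y)A(|x|,|y|)\,dx\,dy=\tfrac12m^2. \tag{15}$$
Combining (12)–(15) gives $m\le\frac12m^2$. As $m>0$, $m\ge2$, i.e. $V\ge|\mathbb S^n|$. $\square$

## 5. Volume exactly $|\mathbb S^n|$ if and only if $Q\equiv(n-1)!$

**Step 5: if $Q\not\equiv(n-1)!$, the inequality is strict.** We keep the term $N$ that was dropped. Now $\nu\ge0$ is continuous and not identically zero, and for $t<\sup u$ the set $\Omega_t$ is open and nonempty, so $N(t)>0$. The left side of (11) is positive, so $-a'(t)>0$, and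
$$(n\omega r_t^{n-1})^2\le(I(r_t)-N(t))(-a'(t))<I(r_t)(-a'(t))\qquad\text{for a.e. }t<\sup u .$$
Hence (12) is strict for a.e. $t<\sup u$. Its right side has integral at most $\frac12m^2<\infty$, so integrating preserves strictness: $m<\frac12m^2$, i.e. $V>|\mathbb S^n|$.

**Step 6: if $Q\equiv(n-1)!$, then $V=|\mathbb S^n|$.** Here $f=b$ is in $L^1$, so $V<\infty$. In the first attempt of Section 2 the troublesome term was the one with $\nu$; it is now absent, so that approach works. Let $X_R(x)=x\,\eta(x/R)$ with $\eta\in C_c^\infty$, $\eta=1$ on $B_1$. Since $X_R(x)=R\,X_1(x/R)$, we have $|X_R(x)-X_R(y)|\le C|x-y|$ and $|\operatorname{div}X_R|\le C$ with $C$ independent of $R$. Using $\nabla b=nb\nabla u$ and (3) with $f=b$,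
$$-\frac1n\int b\operatorname{div}X_R=\int b\,X_R\cdot\nabla u=-\iint\frac{X_R(x)\cdot(x-y)}{|x-y|^2}\,b(x)b(y)\,dx\,dy .$$
The double integral converges absolutely, because $X_R$ has compact support and $\int b(y)|x-y|^{-1}dy$ is locally bounded. So we may exchange $x$ and $y$ and take half the sum:
$$-\frac1n\int b\operatorname{div}X_R=-\frac12\iint\frac{(X_R(x)-X_R(y))\cdot(x-y)}{|x-y|^2}\,b(x)b(y)\,dx\,dy .$$
As $R\to\infty$, $\operatorname{div}X_R\to n$ and the kernel on the right tends to $1$, both boundedly. Dominated convergence gives $-m=-\frac12m^2$, so $m=2$ and $V=|\mathbb S^n|$.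

This proves Theorem 1, and with it the conjecture. $\blacksquare$

## 6. Deficit, rigidity, sharpness, and conical points

**Theorem 2.** In the setting of Theorem 1 let $\alpha=c_n\int Qe^{nu}$.

**(a) Deficit.** If $V<\infty$, then
$$\frac{2V}{|\mathbb S^n|}\Big(\frac V{|\mathbb S^n|}-1\Big)\ \ge\ \kappa\int_{-\infty}^{\sup u}n\,e^{nt}a(t)\,\frac{N(t)}{I(r_t)}\,dt .$$

**(b) Rigidity.** If $V=|\mathbb S^n|$, then $u$ is radially nonincreasing about some point $x_0$. For $n\ge4$ even, $u(x)=\log\frac{2\lambda}{1+\lambda^2|x-x_0|^2}$ for some $\lambda>0$.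

**(c) Sharpness for every total curvature in $(1,2)$.** Let $n\ge4$ be even. For each $\alpha\in(1,2)$ the infimum of $V$ over all admissible $(u,Q)$ with total curvature $\alpha$ equals $|\mathbb S^n|$ and is not attained. For $\alpha=2$ the minimum $|\mathbb S^n|$ is attained. Without prescribing $\alpha$, the set of possible values of $V$ is exactly $[|\mathbb S^n|,\infty]$.

**(d) Conical singularities of negative mass.** Let $n\ge3$, let $S\subset\mathbb R^n$ be finite and nonempty, and $\beta_p>0$ for $p\in S$. Let $u,Q\in C^\infty(\mathbb R^n\setminus S)$, with $u$ bounded above near $S$, $Q$ bounded near $S$, $Q\le(n-1)!$, $Qe^{nu}\in L^1$, and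
$$u(x)=c_n\int\log\frac{|y|}{|x-y|}\,Q(y)e^{nu(y)}\,dy+\sum_{p\in S}\beta_p\log|x-p|+C\quad\text{on }\mathbb R^n\setminus S .$$
Then $\int e^{nu}>|\mathbb S^n|$.

Here "admissible" means satisfying the hypotheses of Theorem 1.

**Proof of (a): keep $N$ quantitatively.** For $t<\sup u$ we have $I(r_t)>0$. Multiplying (11) by $\kappa e^{nt}r_t/(n\omega r_t^{n-1})$ without dropping $N$,
$$\kappa ne^{nt}a(t)\le\kappa e^{nt}\,\Phi(a(t))\,(-a'(t))\Big(1-\frac{N(t)}{I(r_t)}\Big)\qquad\text{for a.e. }t<\sup u .$$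
The left side is positive and $\Phi(a)(-a')\ge0$, so $0\le N/I<1$ for these $t$. Divide by $1-N/I$ and use $\frac1{1-x}\ge1+x$ on $[0,1)$:
$$\kappa ne^{nt}a(t)\Big(1+\frac{N(t)}{I(r_t)}\Big)\le\kappa e^{nt}\,\Phi(a(t))\,(-a'(t)).$$
Integrate and use (13), (14), (15): $m+\kappa\int ne^{nt}a\,\frac NI\,dt\le\frac12m^2$. With $m=2V/|\mathbb S^n|$, the difference $\frac12m^2-m$ is the left side of (a). $\square$

**Proof of (b): equality in Riesz' inequality at one level, then a classification theorem.** Let $m=2$. By Step 5, $\nu\equiv0$. The left side of (12) integrates to $m=2$ and the right side to at most $\frac12m^2=2$, so (12) is an equality for a.e. $t<\sup u$; thus $(n\omega r_t^{n-1})^2=I(r_t)(-a'(t))$. Step 1 actually gave $P(t)\le J(t)$ before Riesz' inequality was used, so Step 2 gives, for a.e. $t<\sup u$,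
$$(n\omega r_t^{n-1})^2\le J(t)(-a'(t))\le I(r_t)(-a'(t))=(n\omega r_t^{n-1})^2 .$$
As $-a'(t)>0$, we get $J(t)=I(r_t)<\infty$ for such $t$. Fix one. By the equality case in Fact 2, $b=b^*(\cdot-x_0)$ a.e. for some $x_0$. By continuity of $u$, $u$ is radially nonincreasing about $x_0$.

Translate so that $x_0=0$ in the derivative formula (3), and average $x\cdot\nabla u$ over $|x|=r$ as in Proposition 1 (now $f=b=b^*$ a.e.):
$$r\,u'(r)=-\int b^*(y)\,A(r,|y|)\,dy\in[-2,0],$$
because $0\le A\le1$ and $m=2$. Hence $u=O(\log|x|)=o(|x|^2)$ at infinity. Let $n\ge4$ be even. By Fact 1, $(-\Delta)^{n/2}u=(n-1)!\,e^{nu}$, and $e^{nu}\in L^1$. The classification theorem of Wei–Xu (Math. Ann. 313 (1999); see also Martinazzi, Math. Z. 263 (2009)) for solutions with $u=o(|x|^2)$ says that $u(x)=\log\frac{2\lambda}{1+\lambda^2|x-x_1|^2}$ with some $\lambda>0$ and some $x_1$. This function has its only maximum at $x_1$, and $u$ attains its maximum at $x_0$, so $x_1=x_0$. $\square$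

**Proof of (c): take curvature out of the sphere far away.** Start from $u_0=\log\frac2{1+|x|^2}$, which is normal with $Q\equiv(n-1)!$ and $\int\kappa e^{nu_0}=2$ (Section 1). Put $\theta=2-\alpha\in(0,1)$. Let $\rho_0\ge0$ be smooth, radial, supported in $1\le|y|\le2$, with $\int\rho_0=1$, and let
$$g(x)=\int\log\frac{|x-y|}{|y|}\,\rho_0(y)\,dy .$$
Then $g$ is smooth (a convolution with a test function, plus a constant) and radial, and $g(0)=0$. Moreover $\Delta g=(n-2)\int|x-y|^{-2}\rho_0(y)\,dy>0$, so $r^{n-1}g'(r)=\int_0^rs^{n-1}\Delta g\,ds>0$ for $r>0$. Hence $g$ is radially increasing and $g\ge0$. For $|y|\ge1$ we have $|x-y|\le|x|+|y|\le|y|(1+|x|)$, so $g(x)\le\log(1+|x|)$.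

For $R\ge1$ let $u_R(x)=u_0(x)+\theta\,g(x/R)$ and define $Q_R$ by
$$c_nQ_Re^{nu_R}=\kappa e^{nu_0}-\theta R^{-n}\rho_0(\cdot/R).$$
The substitution $z=Ry$ gives $g(x/R)=\int\log\frac{|x-z|}{|z|}R^{-n}\rho_0(z/R)\,dz$. Adding $\theta$ times this to (2) for $u_0$ shows that $u_R$ satisfies (2) with curvature $Q_R\in C^\infty$. The total curvature is $2-\theta=\alpha$. Since $\rho_0\ge0$ and $g\ge0$, $Q_R\le(n-1)!\,e^{n(u_0-u_R)}\le(n-1)!$. So $(u_R,Q_R)$ is admissible. Finally
$$e^{nu_R}\le e^{nu_0}\big(1+|x|/R\big)^{n\theta}\le e^{nu_0}(1+|x|)^{n\theta},$$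
which is $O(|x|^{-2n+n\theta})$ at infinity and hence integrable, because $\theta<1$. As $g(x/R)\to g(0)=0$ for each $x$, dominated convergence gives $\int e^{nu_R}\to|\mathbb S^n|$. With Theorem 1 the infimum is $|\mathbb S^n|$. It is not attained: $V=|\mathbb S^n|$ forces $Q\equiv(n-1)!$, and then $\alpha=m=2$. For $\alpha=2$, $u_0$ attains it.

For the set of values of $V$: $u_0+c$ with $c\ge0$ and $Q=(n-1)!\,e^{-nc}\le(n-1)!$ has the same $Qe^{nu}$ as $u_0$, so it is normal, and $V=e^{nc}|\mathbb S^n|$. The pair $u\equiv0$, $Q\equiv0$ gives $V=\infty$. No smaller value occurs, by Theorem 1. $\square$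

**Proof of (d): the singular masses join $\nu$.** We may assume $V<\infty$. Let $f,b,\nu,m$ be as before (defined off the null set $S$). Near $S$ the functions $u$ and $Q$ are bounded above and bounded, respectively, so $f=c_nQe^{nu}$ is bounded there. Hence $f\in L^1$ is locally bounded on $\mathbb R^n$ and its logarithmic potential is continuous. As $\beta_p>0$, $u\to-\infty$ at $S$. Therefore, for every $t$, $u<t$ near $S$, so $\overline{\Omega_t}\cap S=\emptyset$. By the derivation of (3), off $S$
$$-\Delta u(x)=(n-2)\int\frac{d(b\,dy-\mu)(y)}{|x-y|^2},\qquad \mu:=\nu\,dy+\sum_{p\in S}\beta_p\,\delta_p .$$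
Set $N(t)=(n-2)\int_{\Omega_t}\int|x-y|^{-2}\,d\mu(y)\,dx$, which is finite by (8) because $\mu$ is a finite measure. We go through the steps.

- Section 3: $\Omega_t$ is open, $a(t)\le e^{-nt}V$, and all listed properties of $a$ and $u^\#$ hold as before.
- Step 1: $T$ and $G(u)$ vanish near $S$, so $T\eta_R$ is Lipschitz with compact support in $\mathbb R^n\setminus S$, where $u$ is smooth, and the test computation is unchanged. The function $|\Delta u|\,T$ is integrable by (8), with $\|f\|_1+\sum_p\beta_p$ in place of $\|f\|_1$. The rest is unchanged, with $\mu$ in place of $\nu\,dy$, and gives (9).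
- Step 2: Sard's theorem and the coarea formula are applied on $\mathbb R^n\setminus S$. Since $u<t$ near $S$, the set $\{u=t\}$ is closed in $\mathbb R^n$, and for regular $t$ it is the smooth boundary of $\Omega_t$. This gives (11).
- Steps 3 and 4 involve only $a$, $u^\#$ and $b^*$, and are unchanged.

Because $\beta_p>0$ and $S\ne\emptyset$, $N(t)>0$ for every $t<\sup u$. As in Step 5, (12) is strict a.e. and $m<\frac12m^2$, so $m>2$. $\blacksquare$

**Remark (normality).** Section 1 showed with $u=C-|x|^2$, $Q\equiv0$ that (2) cannot be replaced by (1) alone. This is so even for $Q\equiv(n-1)!$: for even $n\ge4$, Chang–Chen (Discrete Contin. Dyn. Syst. 7 (2001)) showed that $(-\Delta)^{n/2}u=(n-1)!\,e^{nu}$ has non-normal solutions of every volume in $(0,|\mathbb S^n|)$. We quote this without proof.
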